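# Two compatible topologies on $\mathbb Z$ with an incompatible join

Choose in advance which homomorphisms from $\mathbb Z$ to the circle shall be continuous. Many group topologies on $\mathbb Z$ may have exactly these as their continuous characters. Is there a largest one among the reasonable ones? For one choice of characters the answer is an immediate yes. For an infinite torsion group of characters it is no, and we prove this by exhibiting two admissible topologies which no admissible topology can dominate simultaneously.

## 1. Compatible topologies and the easy pair $(\mathbb Z,\mathbb T)$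

Let $\mathbb T=\mathbb R/\mathbb Z$. For $\theta\in\mathbb T$, or for a real number $\theta$ read modulo $1$, let $\|\theta\|\in[0,\frac12]$ be the distance of $\theta$ to $0$, that is, of the real number to $\mathbb Z$. Put $\mathbb T_+=[-\frac14,\frac14]+\mathbb Z=\{\theta:\|\theta\|\le\frac14\}$. For an abelian topological group $G$, the dual group $G^\wedge$ is the group of continuous homomorphisms (characters) $\chi:G\to\mathbb T$ under pointwise addition.

**Definition (polars, quasi-convexity).** For $A\subseteq G$ and $B\subseteq G^\wedge$ put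
$$A^\triangleright=\{\chi\in G^\wedge:\chi(A)\subseteq\mathbb T_+\},\qquad B^\triangleleft=\{x\in G:\chi(x)\in\mathbb T_+\text{ for all }\chi\in B\}.$$
The set $A$ is quasi-convex if $A=(A^\triangleright)^\triangleleft$. The group $G$ is locally quasi-convex if it has a neighborhood base at $0$ of quasi-convex sets.

Every set $B^\triangleleft$ with $B\subseteq G^\wedge$ is quasi-convex. Indeed, put $A=B^\triangleleft$. Then $B\subseteq A^\triangleright$, so $(A^\triangleright)^\triangleleft\subseteq B^\triangleleft=A$, and $A\subseteq(A^\triangleright)^\triangleleft$ always holds.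

A character of $\mathbb Z$ is determined by its value at $1$. We identify $x\in\mathbb T$ with the character $k\mapsto kx$, so $\mathrm{Hom}(\mathbb Z,\mathbb T)=\mathbb T$.

**Example.** Take $\mathbb Z$ discrete, so $\mathbb Z^\wedge=\mathbb T$. The set $A=\{-1,0,1\}$ is quasi-convex: $A^\triangleright=\{x:\|x\|\le\frac14\}$, and for $|k|\ge2$ the point $x=\frac1{2|k|}$ lies in $A^\triangleright$ while $\|kx\|=\frac12$, so $k\notin (A^\triangleright)^\triangleleft$. The set $\{0,1\}$ is not quasi-convex, because polars are symmetric: $-1\in(\{0,1\}^\triangleright)^\triangleleft$.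

**Definition (compatible and Mackey topologies).** Let $H$ be a subgroup of $\mathrm{Hom}(G,\mathbb T)$. A group topology $\tau$ on $G$ is compatible with $(G,H)$ if it is Hausdorff and locally quasi-convex and $(G,\tau)^\wedge=H$. A Mackey topology for $(G,H)$ is a compatible topology that is finer than every compatible topology.

Here is the easy case. **For $H=\mathbb T$ the pair $(\mathbb Z,\mathbb T)$ has a Mackey topology, namely the discrete one.** The discrete topology is Hausdorff and makes every character continuous. Also $\{0\}=\mathbb T^\triangleleft$, since for $k\ne0$ the character $\frac1{2k}$ sends $k$ to $\frac12\notin\mathbb T_+$; so $\{0\}$ is quasi-convex. Hence the discrete topology is compatible, and no topology is finer.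

What changes for $H\neq\mathbb T$? The discrete topology has dual $\mathbb T$, so it is no longer a candidate, and it is no longer clear that the compatible topologies have a largest member. If $H$ is too small there are none at all. If $\tau$ is Hausdorff and locally quasi-convex and $k\ne0$, choose a quasi-convex neighborhood $U$ of $0$ with $k\notin U$; then some $\chi\in U^\triangleright$ has $\chi(k)\notin\mathbb T_+$, so $\chi(k)\ne0$. Thus the dual separates points. A finite group $H$ of order $\ell$ does not: every element of $H$ vanishes at the integer $\ell$. So a finite $H$ admits no compatible topology, and no Mackey topology. The first interesting torsion case is the infinite one.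

## 2. Infinite torsion duals, and what a join can rule out

Let $\mathcal D$ be the set of sequences $\mathbf b=(b_n)_{n\in\mathbb N}$ of positive integers with $b_0=1$, $b_n\mid b_{n+1}$ and $b_n<b_{n+1}$ for all $n$. Given $\mathbf b\in\mathcal D$, put
$$H=\Big\langle\Big\{\tfrac1{b_n}+\mathbb Z:n\in\mathbb N\Big\}\Big\rangle\le\mathbb T ,$$
and let $\lambda_{\mathbf b}$ be the linear topology on $\mathbb Z$ with neighborhood base $\{b_n\mathbb Z:n\in\mathbb N\}$ at $0$. For $b_n=2^n$ this is the $2$-adic topology and $H=\mathbb Z[\frac12]/\mathbb Z$. For $b_n=(n+1)!$ we get $H=\mathbb Q/\mathbb Z$.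

The topology $\lambda_{\mathbf b}$ is compatible with $(\mathbb Z,H)$. Note first that $\mathbb T_+$ contains no subgroup except $\{0\}$: a nonzero $\theta$ with $\|\theta\|\le\frac14$ has a first multiple $2^i\theta$ with $2^i\|\theta\|>\frac14$, and then $2^i\|\theta\|\le\frac12$, so $\|2^i\theta\|=2^i\|\theta\|>\frac14$. If $x$ is $\lambda_{\mathbf b}$-continuous, some subgroup $b_n\mathbb Z$ is mapped into $\mathbb T_+$, hence to $0$, so $b_nx=0$ and $x\in\langle\frac1{b_n}\rangle\subseteq H$. Conversely each $\frac1{b_n}$ vanishes on $b_n\mathbb Z$. By the same remark $b_n\mathbb Z=\{\frac j{b_n}:j\in\mathbb Z\}^\triangleleft$ is quasi-convex, and $\bigcap b_n\mathbb Z=0$.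

The question, posed in Lydia Aussenhofer and Daniel de la Barrera Mayoral, "Linear topologies on $\mathbb Z$ are not Mackey topologies", arXiv:1107.2661 (2011), is: *for $\mathbf b\in\mathcal D$, does $(\mathbb Z,H)$ have a Mackey topology?* It is known that $\lambda_{\mathbf b}$ itself is never one; Section 4 shows this by hand.

The join $\tau\vee\tau'$ of two group topologies is the coarsest group topology finer than both; the sets $U\cap U'$, with $U$ and $U'$ neighborhoods of $0$ for $\tau$ and $\tau'$, form a base at $0$. If $\mu$ is a Mackey topology for $(\mathbb Z,H)$ and $\tau,\tau'$ are compatible, then $\mu$ is finer than $\tau\vee\tau'$, so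
$$(\mathbb Z,\tau\vee\tau')^\wedge\subseteq(\mathbb Z,\mu)^\wedge=H.\tag{1}$$
Hence two compatible topologies whose join has a continuous character outside $H$ exclude a Mackey topology. We shall prove three theorems.

**Theorem A.** For every $\mathbf b\in\mathcal D$ there are two metrizable compatible topologies for $(\mathbb Z,H)$ whose join has a continuous character outside $H$. Consequently $(\mathbb Z,H)$ has no Mackey topology.

**Theorem B.** For every $\mathbf b\in\mathcal D$ there are two metrizable compatible topologies for $(\mathbb Z,H)$ whose join is discrete. In particular the supremum of all compatible topologies is the discrete topology.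

**Theorem C.** Let $H'\le\mathbb T$ be a subgroup whose torsion subgroup is infinite. A Mackey topology for $(\mathbb Z,H')$ exists if and only if $H'=\mathbb T$. If $H'\neq\mathbb T$, there are even two compatible topologies for $(\mathbb Z,H')$ with discrete join.

## 3. Topologies of uniform convergence on a set of characters

For $S\subseteq\mathbb T$ and $\varepsilon>0$ put
$$V_\varepsilon(S)=\{k\in\mathbb Z:\|kf\|\le\varepsilon\ \text{ for all }f\in S\}.$$
Since $V_{\varepsilon/2}(S)+V_{\varepsilon/2}(S)\subseteq V_\varepsilon(S)=-V_\varepsilon(S)$, these sets form a base at $0$ of a group topology $\tau_S$.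

**Lemma 1.** The topology $\tau_S$ is locally quasi-convex, and $\langle S\rangle\subseteq(\mathbb Z,\tau_S)^\wedge$. If $S$ separates the points of $\mathbb Z$, then $\tau_S$ is Hausdorff and metrizable. Moreover $\tau_S\vee\tau_{S'}=\tau_{S\cup S'}$.

*Proof.* Each $f\in S$ satisfies $\|kf\|\le\varepsilon$ on $V_\varepsilon(S)$, so it is continuous.

We claim that, for $\theta\in\mathbb T$ and $m\ge1$, we have $\|\theta\|\le\frac1{4m}$ if and only if $\|j\theta\|\le\frac14$ for $j=1,\dots,m$. The forward direction is clear. For the converse suppose $\|j\theta\|\le\frac14$ for $j\le m$ but $\|\theta\|>\frac1{4m}$. Let $j$ be the least integer with $j\|\theta\|>\frac14$. Then $2\le j\le m$, and $j\|\theta\|\le\frac14+\|\theta\|\le\frac12$, so $\|j\theta\|=j\|\theta\|>\frac14$, a contradiction. Consequently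
$$V_{1/(4m)}(S)=\{jf:f\in S,\ 1\le j\le m\}^\triangleleft .\tag{2}$$
The characters $jf$ are $\tau_S$-continuous, so these sets are quasi-convex, and they form a countable base at $0$.

If $S$ separates points and $k\ne0$, there is $f\in S$ with $kf\neq0$, so $k\notin V_\varepsilon(S)$ for $\varepsilon<\|kf\|$. Thus $\tau_S$ is Hausdorff, and a Hausdorff group topology with a countable base at $0$ is metrizable (Birkhoff–Kakutani). The last statement follows from $V_\varepsilon(S)\cap V_\varepsilon(S')=V_\varepsilon(S\cup S')$. $\square$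

So for $S$ with $\langle S\rangle=H$ only one thing can go wrong: $\tau_S$ may have too many continuous characters.

**Lemma 2 (doubling).** If $0<\rho\le\frac14$ and $\|2^i\theta\|\le\rho$ for $0\le i\le s$, then $\|\theta\|\le2^{-s}\rho$.

*Proof.* If $\|\vartheta\|\le\frac14$, then $\|2\vartheta\|=2\|\vartheta\|$. Applying this to $\vartheta=\theta,2\theta,\dots,2^{s-1}\theta$ gives $2^s\|\theta\|=\|2^s\theta\|\le\rho$. $\square$

**Example.** Let $b_n=2^n$ and $S=\{\frac1{2^n}:n\ge1\}$, all the generators at once. If $k\in V_{1/8}(S)$, then for each $N\ge1$ the point $\theta=k/2^N$ satisfies $\|2^i\theta\|\le\frac18$ for $0\le i\le N-1$. By Lemma 2, $\|k/2^N\|\le\frac18 2^{-(N-1)}<2^{-N}$. Since $k/2^N$ is a multiple of $2^{-N}$, it follows that $2^N\mid k$. This holds for all $N$, so $k=0$. Hence $\tau_S$ is discrete, with dual $\mathbb T$: too many conditions destroy compatibility.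

The next lemma turns information modulo $1$ into information about real numbers.

**Lemma 3 (unwrapping).** Let $F$ be a finite index set, $z_n\in[-\frac12,\frac12]$ and $M_n\in\mathbb Z_{\ge0}$ for $n\in F$, and $0\le\rho<\frac14$. If $\|\sum_{n\in F}t_nz_n\|\le\rho$ for all integers $t_n$ with $|t_n|\le M_n$, then $\sum_{n\in F}M_n|z_n|\le\rho$.

*Proof.* Pass from $(t_n)=0$ to $(t_n)=(M_n\,\mathrm{sgn}\,z_n)$ by changing one coordinate by one unit at a time, towards its final value. The real numbers $\sum t_nz_n$ start at $0$, increase weakly, and move in steps of size at most $\frac12$. By hypothesis they all lie in $\bigcup_{z\in\mathbb Z}[z-\rho,z+\rho]$. To leave $[-\rho,\rho]$ one would need a step of size at least $1-2\rho>\frac12$. So the final value $\sum M_n|z_n|$ is at most $\rho$. $\square$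

**Lemma 4.** Let $1=g_0<g_1<\cdots$ be taken from $\{b_n\}$, and $q_n=g_n/g_{n-1}$ for $n\ge1$. Let $x\in\mathbb T$ and let $y_n\in[-\frac12,\frac12)$ represent $g_nx$. If $q_n|y_{n-1}|\to0$, then $x\in H$.

*Proof.* Since $g_nx=q_n(g_{n-1}x)$, we have $y_n\equiv q_ny_{n-1}\pmod1$. For all $n\ge n_1$ we have $|q_ny_{n-1}|<\frac12$, so both numbers lie in $[-\frac12,\frac12)$ and $y_n=q_ny_{n-1}$. As $q_n\ge2$, this gives $|y_n|\ge2|y_{n-1}|$ for all $n\ge n_1$. Since $|y_n|\le\frac12$ for all $n$, this forces $y_n=0$ for $n\ge n_1$. Hence $g_nx=0$ and $x\in\langle\frac1{g_n}\rangle\subseteq H$. $\square$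

## 4. Sparse denominators give a compatible topology

Choose $1=g_0<g_1<\cdots$ from $\{b_n\}$ with $q_n=g_n/g_{n-1}\ge8$ and $q_n\to\infty$. This is possible because $b_n\to\infty$. Every $b_n$ divides some $g_m$ (take $g_m\ge b_n$), so $H=\langle\{\frac1{g_n}\}\rangle$. From $g_{s-i}\le8^{-i}g_s$ we get
$$\sum_{n\le s}g_n\le\tfrac87\,g_s .\tag{3}$$

**Proposition 5.** For $S=\{\frac1{g_n}:n\ge1\}$ the topology $\tau_S$ is metrizable and compatible with $(\mathbb Z,H)$.

*Proof.* We have $\langle S\rangle=H$, and $S$ separates points: if $k\ne0$ and $g_n>|k|$, then $k/g_n\notin\mathbb Z$. By Lemma 1 it remains to show that a $\tau_S$-continuous $x$ lies in $H$.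

Choose $\varepsilon\in(0,\frac18]$ with $\|kx\|\le\frac1{16}$ for all $k\in V_\varepsilon(S)$, and put $\delta=\varepsilon/8$. Let $y_n\in[-\frac12,\frac12)$ represent $g_nx$. Take a finite set $F$ of indices $\ge1$, integers $|t_n|\le\delta q_n$, and the test integer $k=\sum_{n\in F}t_ng_{n-1}$. For $s\ge1$, the terms with $n-1\ge s$ are multiples of $g_s$, so by (3)
$$\|k/g_s\|\le\sum_{n\le s}\delta q_n\frac{g_{n-1}}{g_s}=\delta\sum_{n\le s}\frac{g_n}{g_s}\le2\delta\le\varepsilon .$$
So $k\in V_\varepsilon(S)$ and $\|\sum_{n\in F} t_ny_{n-1}\|=\|kx\|\le\frac1{16}$. Lemma 3, with $z_n=y_{n-1}$ and $M_n=\lfloor\delta q_n\rfloor$, gives $\sum_{n\in F}\lfloor\delta q_n\rfloor|y_{n-1}|\le\frac1{16}$ for every finite $F$. Since $\lfloor\delta q_n\rfloor\ge\delta q_n/2$ as soon as $\delta q_n\ge1$, the series $\sum q_n|y_{n-1}|$ converges. Lemma 4 yields $x\in H$. $\square$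

This $\tau_S$ is strictly finer than $\lambda_{\mathbf b}$. It is finer: each $b_n$ divides some $g_N$ with $N\ge1$, and if $k\in V_\varepsilon(S)$ with $\varepsilon<1/g_N$, then $\|k/g_N\|<1/g_N$, so $g_N\mid k$. It is not equal: for every $N$ the element $k=g_N\lfloor q_{N+1}/2\rfloor$ of $g_N\mathbb Z$ has $\|k/g_{N+1}\|=\lfloor q_{N+1}/2\rfloor/q_{N+1}\ge\frac13$, so no $g_N\mathbb Z$ lies in $V_{1/8}(S)$. Thus $\lambda_{\mathbf b}$ is not a Mackey topology.

## 5. Two attempts to break compatibility

**Joining two sparse sequences.** The $2^n$ example suggests taking two sequences as in Section 4 and joining the two topologies, in the hope that the union is no longer sparse. This never works. Let $(g_n)$ and $(g_n')$ be two such sequences, and list the union of their terms as $1=d_0<d_1<\cdots$, with $r_n=d_n/d_{n-1}\ge2$. The join is $\tau_S$ with $S=\{\frac1{d_n}:n\ge1\}$. Of three consecutive terms $d_{n-2},d_{n-1},d_n$ two belong to the same sequence; hence $r_{n-1}r_n\ge8$ and $r_{n-1}r_n\to\infty$. So $d_{s-2i}\le8^{-i}d_s$ and $d_{s-2i-1}\le\frac12 8^{-i}d_s$,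 and $\sum_{n\le s}d_n\le\frac32\cdot\frac87d_s\le2d_s$.

Let $x$ be $\tau_S$-continuous, take $\varepsilon$ and $\delta$ as before, and let $z_n\in[-\frac12,\frac12)$ represent $d_nx$. The test integers $k=\sum_{n\in F} t_nd_{n-1}$ with $|t_n|\le\delta r_n$ satisfy $\|k/d_s\|\le2\delta\le\varepsilon$, so Lemma 3 gives $\sum_{n\in F}\lfloor\delta r_n\rfloor|z_{n-1}|\le\frac1{16}$ for all finite $F$. Hence $r_n|z_{n-1}|\to0$ along the indices with $r_n\ge1/\delta$. If $r_n<1/\delta$ and $n$ is large, then $r_{n-1}r_n\ge\delta^{-2}$ forces $r_{n-1}>1/\delta$, so $r_{n-1}|z_{n-2}|\to0$ along these $n$. As soon as this number is below $\frac12$ we have $z_{n-1}=r_{n-1}z_{n-2}$. So $z_{n-1}\to0$ along these $n$, and $r_n|z_{n-1}|\le|z_{n-1}|/\delta\to0$. By Lemma 4, $x\in H$: the join is still compatible. Two sparse sets leave at most two denominators close together, whereas Lemma 2 gains only from long runs of doublings.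

**Putting the doublings in directly.** What would produce a new character? The next lemma gives a sufficient supply of conditions.

**Lemma 6.** Let $1=g_0<g_1<\cdots$ be taken from $\{b_n\}$ with $q_n\ge8$, let $1\le m_0<m_1<\cdots$ be integers, $X=\sum_{p\ge0}1/g_{m_p}\in\mathbb R$ and $x=X+\mathbb Z$.

(a) If $0<\varepsilon\le\frac18$ and $k\in\mathbb Z$ satisfies $\|2^ik/g_{m_p}\|\le2\varepsilon$ for all $p\ge0$ and $0\le i\le p$, then $\|kx\|\le4\varepsilon$.

(b) $x\notin H$.

*Proof.* (a) By Lemma 2 with $\rho=2\varepsilon\le\frac14$ and $s=p$, $\|k/g_{m_p}\|\le2\varepsilon2^{-p}$. Since $\|\cdot\|$ is subadditive and continuous, $\|kx\|\le\sum_p\|k/g_{m_p}\|\le\sum_p2\varepsilon2^{-p}=4\varepsilon$.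

(b) Every element of $H$ is annihilated by some $b_n$, hence by $g_{m_r}$ for all large $r$. But $g_{m_r}X$ is an integer plus $\sum_{p>r}g_{m_r}/g_{m_p}$, and this sum is positive and at most $\sum_{i\ge1}8^{-i}=\frac17$. So $g_{m_r}x\ne0$ for every $r$. $\square$

So one would like to control all $2^i/g_{m_p}$ with $0\le i\le p$. But a single set $S$ containing all of them makes $x$ continuous for $\tau_S$ by Lemma 6(a), and $\tau_S$ is not compatible. The conditions must become visible only in the join.

## 6. Writing a doubling as a difference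

The way out is the identity
$$\frac{2^i}{g_m}=\Big(\frac1{g_{m+i}}+\frac{2^i}{g_m}\Big)-\frac1{g_{m+i}} .$$
Put $\frac1{g_{m+i}}$ into $S$, and $\frac1{g_{m+i}}+\frac{2^i}{g_m}$ into $S'$. In the join both are controlled, hence so is their difference $\frac{2^i}{g_m}$. Separately, $\tau_S$ is the topology of Proposition 5. It remains to see why $\tau_{S'}$ should be compatible.

The proof of Proposition 5 breaks for $S'$ at a definite place. The test integer $k=t\,g_{m-1}$ with $|t|\le\delta q_m$ makes $k/g_{m+i}$ small, but $k\cdot\frac{2^i}{g_m}=2^i\frac t{q_m}$ doubles with $i$. If $\delta q_m\ge1$, $t=\lfloor\delta q_m\rfloor$ and the run of doublings is long enough, some $i$ gives $2^i\frac t{q_m}\in[\frac14,\frac12]$. Then $\|k(\frac1{g_{m+i}}+\frac{2^i}{g_m})\|\ge\frac14-\delta>\frac18\ge\varepsilon$, so $k\notin V_\varepsilon(S')$.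

This can be repaired by changing $k$ at higher positions. Write $f_s=\frac1{g_s}+w_s$ for a shifted element, where $w_s$ has denominator dividing $g_m$ and $m<s$.

- Adding $u\,g_{s-1}$ to $k$ moves $kf_s$ by exactly $u/q_s$, because $g_{s-1}w_s\in\mathbb Z$. For $r<s$ it does not move $kf_r$ at all, because $g_r\mid g_{s-1}$. So integers $u_s$ with $|u_s|\le q_s/2$ can be chosen one after another, in increasing order of $s$, to make every $\|kf_s\|\le\frac1{2q_s}$.
- The corrections are not small: they change $kx$ by $\sum u_sy_{s-1}$. This is harmless if $\sum q_s|y_{s-1}|$ over shifted $s$ has small tails, which must therefore be proved first.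
- For shifted positions the original test works. In $k=\sum t_ng_{n-1}$ over shifted $n$, the part with $n>m$ is invisible to $w_s$. The part from earlier blocks is damped if $|w_s|$ is small against the inverse of the largest earlier $g$.

The next section carries this out, in a form flexible enough for both theorems.

## 7. The compatibility lemma for shifted characters

**Setting.** Let $1=g_0<g_1<\cdots$ be taken from $\{b_n\}$, with $q_n=g_n/g_{n-1}\ge8$ and $q_n\to\infty$. Let integers $0=N_0<N_1<\cdots$ and $m_p$ with $N_p<m_p\le N_{p+1}$ ($p\ge0$) be given. Block $p$ consists of the indices $n$ with $N_p<n\le N_{p+1}$. An index $n$ in block $p$ is unshifted if $n\le m_p$ and shifted if $n>m_p$. Let $E\subseteq\{1,2,\dots\}$ contain all shifted indices and infinitely many unshifted ones. Put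
$$f_n=\tfrac1{g_n}+\mathbb Z\ \ (n\in E\text{ unshifted}),\qquad f_n=\tfrac1{g_n}+w_n+\mathbb Z\ \ (n\text{ shifted in block }p),\quad w_n\in\tfrac1{g_{m_p}}\mathbb Z,$$
where
$$|w_n|\,g_{N_p}\le2^{-p}\quad\text{for every shifted }n\text{ in a block }p\ge1.\tag{4}$$
There may be no shifted indices at all.

**Lemma 7.** For $S=\{f_n:n\in E\}$ the topology $\tau_S$ is metrizable and compatible with $(\mathbb Z,H)$.

*Proof.* All $f_n$ lie in $H$, and $S$ contains $\frac1{g_n}$ for infinitely many $n$. So $\langle S\rangle=H$, and $S$ separates points. By Lemma 1 only one thing remains: every $\tau_S$-continuous $x\in\mathbb T$ lies in $H$.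

Fix such an $x$. Choose $\varepsilon\in(0,\frac18]$ with $\|kx\|\le\frac1{16}$ for all $k\in V_\varepsilon(S)$, and put $\delta=\varepsilon/8\le\frac1{64}$. Let $y_n\in[-\frac12,\frac12)$ represent $g_nx$. Estimate (3) holds. For each $s\in E$ we have $f_s\in\langle\frac1{g_s}\rangle$, since $g_{m_p}\mid g_s$ when $s$ is shifted in block $p$. Hence
$$g_rf_s=0\quad\text{whenever } r\ge s,\ s\in E.\tag{5}$$

**Step 1: summability over shifted indices.** *The aim is $\sum_{n\text{ shifted}}q_n|y_{n-1}|<\infty$; this will later pay for the corrections.*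

Let $F$ be a finite set of shifted indices, $t_n$ integers with $|t_n|\le\delta q_n$ for $n\in F$, and $k=\sum_{n\in F}t_ng_{n-1}$. We claim $k\in V_\varepsilon(S)$. Let $s\in E$. The terms with $n-1\ge s$ contribute integers to $k/g_s$, so by (3)
$$\|k/g_s\|\le\sum_{n\in F,\,n\le s}\delta\,\frac{g_n}{g_s}\le2\delta .$$
If $s$ is unshifted, then $\|kf_s\|\le2\delta\le\varepsilon$. Let $s$ be shifted in block $p$. In $kw_s$ the terms with $n-1\ge m_p$ are integers, since $g_{m_p}w_s\in\mathbb Z$. The remaining $n\in F$ satisfy $n\le m_p$. The indices from $N_p+1$ to $m_p$ are unshifted, so these $n$, being shifted, satisfy $n\le N_p$. For $p=0$ there are none. For $p\ge1$, by (3) and (4),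
$$\|kw_s\|\le|w_s|\,\delta\sum_{n\le N_p}g_n\le\tfrac87\delta\,|w_s|\,g_{N_p}\le2\delta .$$
In either case $\|kf_s\|\le4\delta\le\varepsilon$, which proves the claim.

Therefore $\|\sum_{n\in F}t_ny_{n-1}\|=\|kx\|\le\frac1{16}$ for all such $t_n$, and Lemma 3 gives $\sum_{n\in F}\lfloor\delta q_n\rfloor|y_{n-1}|\le\frac1{16}$ for every finite $F$. As $q_n\to\infty$, $\lfloor\delta q_n\rfloor\ge\delta q_n/2$ for all but finitely many $n$, and the series converges.

**Step 2: summability over unshifted indices.** *The aim is $\sum_{n\text{ unshifted}}q_n|y_{n-1}|<\infty$; here $n$ runs over all unshifted indices, in $E$ or not. Test integers at unshifted positions are corrected at the shifted ones.*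

By Step 1 and $q_n\to\infty$, choose $n_0\ge1$ with
$$q_s\ge\frac4\varepsilon\ \text{ for all }s\ge n_0,\qquad\sum_{s\ge n_0,\ s\text{ shifted}}q_s|y_{s-1}|\le\tfrac18.$$
Let $F'$ be a finite set of unshifted indices $\ge n_0$, and let $t_n$ be integers with $|t_n|\le\delta q_n$ for $n\in F'$. Choose $P$ with $2^{-P}\le\varepsilon/4$, $N_{P+1}\ge n_0$ and $F'\subseteq[n_0,N_{P+1}]$. Put
$$k=\sum_{n\in F'}t_ng_{n-1}+\sum_{\substack{s\text{ shifted}\\ n_0\le s\le N_{P+1}}}u_sg_{s-1},\tag{6}$$
with integers $|u_s|\le q_s/2$ still to be chosen. We call $n$, respectively $s$, the index of the term $t_ng_{n-1}$, respectively $u_sg_{s-1}$.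

*Choice of the $u_s$.* We choose them in increasing order of $s$. Let $s$ be shifted in block $p$ with $n_0\le s\le N_{P+1}$, and look at $kf_s$. Terms of (6) with index greater than $s$ are multiples of $g_s$ and contribute $0$ by (5). The only term with index $s$ is $u_sg_{s-1}$, since $F'$ contains no shifted index. It contributes $u_s/q_s$, because $m_p\le s-1$ gives $g_{s-1}w_s\in\mathbb Z$. All other terms have index less than $s$ and are already fixed. Every point of $\mathbb T$ is within $\frac1{2q_s}$ of a multiple of $\frac1{q_s}$, and the integers $|u|\le q_s/2$ meet every residue class modulo $q_s$. So we can choose $u_s$ with $|u_s|\le q_s/2$ and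
$$\|kf_s\|\le\frac1{2q_s}\le\varepsilon .$$

*Verification that $k\in V_\varepsilon(S)$.* Let $s\in E$.

- Case $s<n_0$. Every term of (6) is a multiple of $g_{n_0-1}$, hence of $g_s$, so $kf_s=0$.
- Case $s$ shifted, $n_0\le s\le N_{P+1}$. Then $\|kf_s\|\le\varepsilon$ by the choice of $u_s$.
- Case $s$ unshifted, $n_0\le s\le N_{P+1}$. Modulo $1$, only terms with index at most $s$ contribute to $k/g_s$. In the second sum the index $s$ does not occur, so there the indices are at most $s-1$. Using $|u_{s'}|g_{s'-1}\le\frac12g_{s'}$ and (3),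
$$\|kf_s\|=\|k/g_s\|\le2\delta+\tfrac12\cdot\tfrac87\,\frac{g_{s-1}}{g_s}\le2\delta+\frac1{q_s}\le\frac\varepsilon4+\frac\varepsilon4 .$$
- Case $s>N_{P+1}$. By (3), $|k|\le\frac87(\delta+\frac12)g_{N_{P+1}}\le g_{N_{P+1}}\le g_{s-1}$, because $\frac87\cdot\frac{33}{64}<1$. As $s\ge n_0$, this gives $|k/g_s|\le1/q_s\le\varepsilon/4$. If $s$ is shifted, it lies in a block $p\ge P+1$, and by (4) $|kw_s|\le g_{N_{P+1}}|w_s|\le g_{N_p}|w_s|\le2^{-p}\le\varepsilon/4$. In all cases $\|kf_s\|\le\varepsilon/2$.

*Conclusion of Step 2.* Thus $\|kx\|\le\frac1{16}$. Modulo $1$,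
$$kx=\sum_{n\in F'}t_ny_{n-1}+\sum_su_sy_{s-1},\qquad\Big|\sum_su_sy_{s-1}\Big|\le\tfrac12\sum_{s\ge n_0,\ s\text{ shifted}}q_s|y_{s-1}|\le\tfrac1{16}.$$
So $\|\sum_{n\in F'}t_ny_{n-1}\|\le\frac18$ for all integers $|t_n|\le\delta q_n$. (The $u_s$ depend on the $t_n$, but the bound does not.) Lemma 3 with $\rho=\frac18$ gives $\sum_{n\in F'}\lfloor\delta q_n\rfloor|y_{n-1}|\le\frac18$ for every finite set $F'$ of unshifted indices $\ge n_0$. As $\lfloor\delta q_n\rfloor\ge\delta q_n/2$ for almost all $n$, the series over unshifted indices converges.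

**Step 3: $x\in H$.** *The two sums are combined.* Every $n\ge1$ is shifted or unshifted, so Steps 1 and 2 give $q_n|y_{n-1}|\to0$. Lemma 4 yields $x\in H$. $\square$

## 8. A join with a character outside $H$

*Proof of Theorem A.* Fix $\mathbf b\in\mathcal D$.

**Step 1: the two topologies.** *We choose the data of Section 7 so that block $p$ holds $p$ doublings.* Choose $1=g_0<g_1<\cdots$ from $\{b_n\}$ with $q_n\ge8\cdot4^n$. Put
$$N_0=0,\qquad N_{p+1}=N_p+1+p,\qquad m_p=N_p+1 .$$
The first blocks are $\{1\},\{2,3\},\{4,5,6\}$, with $m_0=1$, $m_1=2$, $m_2=4$. We have $N_p\ge p$, and the indices in $(m_p,N_{p+1}]$ are exactly $m_p+i$ with $1\le i\le p$. Put (modulo $\mathbb Z$)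
$$S=\Big\{\tfrac1{g_n}:n\ge1\Big\},\qquad S'=\Big\{\tfrac1{g_{m_p}}:p\ge0\Big\}\cup\Big\{\tfrac1{g_{m_p+i}}+\tfrac{2^i}{g_{m_p}}:p\ge1,\ 1\le i\le p\Big\}.$$

**Step 2: both are metrizable and compatible.** For $\tau_S$ this is Proposition 5. (It is also Lemma 7 with $N_p=p$, $m_p=p+1$, $E=\{1,2,\dots\}$, where no index is shifted.) For $\tau_{S'}$ apply Lemma 7 with the $N_p,m_p$ of Step 1, $E=\{1,2,\dots\}$ and $w_{m_p+i}=2^i/g_{m_p}$. The unshifted indices are the $m_p$, infinitely many. Condition (4) holds since $N_p=m_p-1$ and $m_p\ge p+1$: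
$$|w_{m_p+i}|\,g_{N_p}=\frac{2^i}{q_{m_p}}\le\frac{2^p}{8\cdot4^{p+1}}\le2^{-p}.$$

**Step 3: the join has a continuous character outside $H$.** Let $0<\varepsilon\le\frac18$ and $k\in V_\varepsilon(S\cup S')$. For $p\ge1$ and $1\le i\le p$, both $\frac1{g_{m_p+i}}$ and $\frac1{g_{m_p+i}}+\frac{2^i}{g_{m_p}}$ lie in $S\cup S'$, so $\|2^ik/g_{m_p}\|\le2\varepsilon$. For $i=0$ and $p\ge0$ we have $\|k/g_{m_p}\|\le\varepsilon$. By Lemma 6(a), the point $x=\sum_p1/g_{m_p}+\mathbb Z$ satisfies $\|kx\|\le4\varepsilon$ on $V_\varepsilon(S\cup S')$. So $x$ is continuous for $\tau_{S\cup S'}=\tau_S\vee\tau_{S'}$, and $x\notin H$ by Lemma 6(b).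

**Step 4: no Mackey topology.** If there were a Mackey topology for $(\mathbb Z,H)$, then (1) would give $x\in H$, a contradiction. $\square$

## 9. A discrete join

To make the join discrete we need much longer runs of doublings at a denominator $c_j$: long enough that $\|k/c_j\|$ is forced below a fixed multiple of $c_{j-1}/c_j$. Such a run needs shifts $2^i/c_j$ that reach the size of about $1/c_{j-1}$, and then (4) asks that the largest earlier term of the chain be much smaller than $c_{j-1}$. This is arranged by removing $c_{j-1}$ from the chain that carries the shifts at $c_j$. One topology handles the odd $j$, the other the even $j$.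

*Proof of Theorem B.* Fix $\mathbf b\in\mathcal D$.

**Step 1: the numbers.** *We choose the denominators $c_j$ and auxiliary denominators $a_{j,i}$.* For $j\ge1$, given $c_{j-1}<c_j$, let $s_j\ge0$ be the least integer with $2^{s_j}\ge c_j/c_{j-1}$. As $c_j/c_{j-1}>1$, we have $s_j\ge1$, and
$$\frac{c_j}{c_{j-1}}\le2^{s_j}<\frac{2c_j}{c_{j-1}} .\tag{7}$$
Put $r_1=0$ and $r_j=s_{j-1}+1$ for $j\ge2$. Choose recursively from $\{b_n\}$ numbers $c_0=1<c_1$ and, for $j\ge2$,
$$c_{j-1}<a_{j,1}<a_{j,2}<\cdots<a_{j,r_j}<c_j .$$
The recursion makes sense, since $r_j$ is determined by $c_{j-2}$ and $c_{j-1}$. List all these numbers increasingly as $1=d_0<d_1<\cdots$; we make the choices so sparse that $d_n/d_{n-1}\ge8\cdot4^n$ for all $n\ge1$. Note that $a_{j+1,i+1}$ is defined exactly for $0\le i\le s_j$ when $j\ge1$.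

For instance, with $b_n=2^n$ one can take $c_1=32$. Then $s_1=5$ and $r_2=6$, and $a_{2,1},\dots,a_{2,6}$ will carry the six multiples $\frac{2^i}{32}$, $0\le i\le5$.

**Step 2: the two sets.** Put, modulo $\mathbb Z$,
$$S_1=\Big\{\tfrac1{a_{j+1,i+1}}+\tfrac{2^i}{c_j}:j\ge1\text{ odd},\ 0\le i\le s_j\Big\}\cup\Big\{\tfrac1{a_{j+1,i+1}}:j\ge2\text{ even},\ 0\le i\le s_j\Big\},$$
$$S_2=\Big\{\tfrac1{a_{j+1,i+1}}+\tfrac{2^i}{c_j}:j\ge2\text{ even},\ 0\le i\le s_j\Big\}\cup\Big\{\tfrac1{a_{j+1,i+1}}:j\ge1\text{ odd},\ 0\le i\le s_j\Big\}.$$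

**Step 3: compatibility.** *We fit each $S_\sigma$, $\sigma\in\{1,2\}$, into the setting of Lemma 7.* Let the chain $(g_n)$ consist of $1$, all $a_{j,i}$, and those $c_j$ with $j\ge1$ and $j\equiv\sigma\pmod2$. If $g_n=d_{n'}$, then $n'\ge n$ and $g_{n-1}\le d_{n'-1}$, so $q_n\ge d_{n'}/d_{n'-1}\ge8\cdot4^{n'}\ge8\cdot4^n$. In particular $q_n\ge8$ and $q_n\to\infty$.

For $p\ge0$ put $j=2p+\sigma$, and let block $p$ consist of the indices of
$$a_{j,1},\dots,a_{j,r_j},\ c_j,\ a_{j+1,1},\dots,a_{j+1,r_{j+1}}$$
in this order. Here $g_{m_p}=c_j$, $g_{N_{p+1}}=a_{j+1,r_{j+1}}$ and $N_0=0$. These blocks exhaust the chain after $g_0=1$: the omitted $c_{j+1}$ would stand exactly between block $p$ and block $p+1$, and for $\sigma=2$ the omitted $c_1$ would stand before block $0$. Let $E$ consist of all indices $\ge1$ except the $m_p$. The shifted indices are those of $a_{j+1,i+1}$, $0\le i\le s_j$, with $j\equiv\sigma$, and we take $w=2^i/c_j\in\frac1{g_{m_p}}\mathbb Z$. The unshifted indices in $E$ are those of $a_{j,i}$ with $j\equiv\sigma\pmod2$, $j\ge2$. There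 are infinitely many, since $r_j\ge1$ for $j\ge2$. Writing $a_{j,i}=a_{(j-1)+1,i}$, with $j-1$ of parity opposite to $\sigma$, we see that the set $S$ of Lemma 7 is exactly $S_\sigma$.

It remains to check (4). Let $p\ge1$, so $j=2p+\sigma\ge3$. The last entry of block $p-1$ is $g_{N_p}=a_{j-1,r_{j-1}}$. In the list $(d_n)$ it immediately precedes $c_{j-1}$, and $c_{j-1}$ has index at least $j-1\ge2p$ there. By (7),
$$|w|\,g_{N_p}\le\frac{2^{s_j}}{c_j}\,a_{j-1,r_{j-1}}<\frac{2\,a_{j-1,r_{j-1}}}{c_{j-1}}\le\frac2{8\cdot4^{j-1}}\le2^{-p}.$$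
By Lemma 7, $\tau_{S_1}$ and $\tau_{S_2}$ are metrizable and compatible with $(\mathbb Z,H)$.

**Step 4: the join is discrete.** *We show $V_{1/16}(S_1\cup S_2)=\{0\}$.* Let $k$ be in this set. For all $j\ge1$ and $0\le i\le s_j$, the union $S_1\cup S_2$ contains both $\frac1{a_{j+1,i+1}}$ and $\frac1{a_{j+1,i+1}}+\frac{2^i}{c_j}$, so $\|2^ik/c_j\|\le\frac18$. By Lemma 2 and (7),
$$\Big\|\frac k{c_j}\Big\|\le\frac{2^{-s_j}}8\le\frac{c_{j-1}}{8c_j}.$$
So there is an integer $k_j\equiv k\pmod{c_j}$ with $|k_j|\le c_{j-1}/8$. First, $|k_1|\le\frac18$, so $k_1=0$. Next, $c_j\mid c_{j+1}$ gives $k_{j+1}\equiv k\equiv k_j\pmod{c_j}$, and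
$$|k_{j+1}-k_j|\le\frac{c_j}8+\frac{c_{j-1}}8<c_j ,$$
so $k_{j+1}=k_j$. Hence all $k_j$ are $0$, so $k$ is divisible by every $c_j$, and $k=0$. Thus $\tau_{S_1}\vee\tau_{S_2}=\tau_{S_1\cup S_2}$ is discrete. The supremum of all compatible topologies is finer than this join, so it is discrete as well. $\square$

## 10. Enlarging the dual group

To pass from torsion groups $H$ to arbitrary $H'$ with infinite torsion, we add the missing characters to a compatible topology in the weakest possible way. The point is that only the prescribed characters are added.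

**Lemma 8.** Let $\tau$ be a Hausdorff locally quasi-convex group topology on $\mathbb Z$ with dual $H_0$, let $H_0\le H'\le\mathbb T$, and let $\sigma$ be the initial topology on $\mathbb Z$ generated by $H'$. Then $\tau\vee\sigma$ is compatible with $(\mathbb Z,H')$.

*Proof.* **Step 1: the easy properties.** The join is Hausdorff because $\tau$ is, and $H'\subseteq(\mathbb Z,\tau\vee\sigma)^\wedge$. A base at $0$ is given by the sets $U\cap V_{1/(4m)}(\Phi)$ with $U$ a $\tau$-quasi-convex $\tau$-neighborhood of $0$, $m\ge1$ and $\Phi\subseteq H'$ finite. By quasi-convexity $U$ is the polar of a set of $\tau$-continuous characters; by (2), $V_{1/(4m)}(\Phi)=\{jf:f\in\Phi,1\le j\le m\}^\triangleleft$. Their intersection is the polar of the union of these two sets of $(\tau\vee\sigma)$-continuous characters, hence quasi-convex.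

**Step 2: reduction to finitely many characters.** *Let $\chi$ be $(\tau\vee\sigma)$-continuous; we show it is continuous for $\tau\vee\tau_\Phi$ with some finite $\Phi\subseteq H'$.* There are a $\tau$-neighborhood $U$ of $0$, a finite $\Phi\subseteq H'$ and $\varepsilon>0$ with $\chi(U\cap V_\varepsilon(\Phi))\subseteq\mathbb T_+$. Let $m\ge1$ and choose a $\tau$-neighborhood $U_m$ of $0$ with $jU_m\subseteq U$ for $1\le j\le m$. If $k\in U_m\cap V_{\varepsilon/m}(\Phi)$, then $jk\in U\cap V_\varepsilon(\Phi)$ for $1\le j\le m$. So $\|j\chi(k)\|\le\frac14$ for these $j$, and $\|\chi(k)\|\le\frac1{4m}$ by the claim in the proof of Lemma 1. As $m$ is arbitrary, $\chi$ is $(\tau\vee\tau_\Phi)$-continuous.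

**Step 3: splitting $\chi$.** *We write $\chi$ as a $\tau$-continuous character plus an integer combination of $\Phi$.* Let $X=(\mathbb Z,\tau)$, $K=\mathbb T^\Phi$ and
$$D=\{(k,(kh)_{h\in\Phi}):k\in\mathbb Z\}\le X\times K .$$
With the subspace topology, $D$ is isomorphic to $(\mathbb Z,\tau\vee\tau_\Phi)$ via $k\mapsto(k,(kh)_h)$, so $\chi$ is a continuous character of $D$. Let $\overline D$ be the closure of $D$ in $X\times K$. A continuous homomorphism into the complete group $\mathbb T$ extends from a dense subgroup, so $\chi$ extends to a continuous character $\overline\chi$ of $\overline D$.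

Let $\pi:X\times K\to X$ be the projection. Since $K$ is compact, $\pi$ is a closed map. As $\overline D$ is closed, $\pi|_{\overline D}$ is also a closed map; it is continuous and onto $X$, hence a quotient map. Its kernel is $\{0\}\times K_0$ with $K_0$ a closed subgroup of $K$. The map $z\mapsto\overline\chi(0,z)$ is a continuous character of $K_0$. By Pontryagin duality it extends to some $\psi\in K^\wedge$. The character $(z_0,z)\mapsto\overline\chi(z_0,z)-\psi(z)$ of $\overline D$ vanishes on $\{0\}\times K_0$, so it equals $\xi\circ\pi|_{\overline D}$ for a homomorphism $\xi:X\to\mathbb T$, which is continuous because $\pi|_{\overline D}$ is a quotient map. Evaluating at the points of $D$,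
$$\chi(k)=\xi(k)+\psi\big((kh)_{h\in\Phi}\big)\qquad(k\in\mathbb Z).$$
Here $\xi\in X^\wedge=H_0$. Characters of $\mathbb T^\Phi$ have the form $(z_h)\mapsto\sum_hn_hz_h$ with $n_h\in\mathbb Z$, so the second summand is the character $\sum_hn_hh\in\langle\Phi\rangle$. Hence $\chi\in H_0+\langle\Phi\rangle\subseteq H'$. $\square$

*Proof of Theorem C.* If $H'=\mathbb T$, the discrete topology is a Mackey topology, by Section 1.

**Step 1: the torsion subgroup comes from some $\mathbf b\in\mathcal D$.** Let $t(H')$ be the torsion subgroup of $H'$; it is infinite by hypothesis, and countable as a subgroup of $\mathbb Q/\mathbb Z$. Enumerate it. The first $n$ elements generate a finite subgroup of $\mathbb T$. A subgroup of order $\ell$ lies in $\{\theta:\ell\theta=0\}=\langle\frac1\ell\rangle$, which has $\ell$ elements, so it equals $\langle\frac1\ell\rangle$. We obtain an increasing chain of subgroups $\langle\frac1{\ell_n}\rangle$ with union $t(H')$, and $\ell_n\mid\ell_{n+1}$ by Lagrange's theorem. Removing repetitions and starting with $1$ gives $\mathbf b\in\mathcal D$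 with $t(H')=\langle\{\frac1{b_n}\}\rangle$.

**Step 2: transfer.** Let $\tau_1,\tau_2$ be as in Theorem B for this $\mathbf b$: both are compatible with $(\mathbb Z,t(H'))$, and $\tau_1\vee\tau_2$ is discrete. Let $\sigma$ be the initial topology generated by $H'$. By Lemma 8 with $H_0=t(H')$, both $\tau_1\vee\sigma$ and $\tau_2\vee\sigma$ are compatible with $(\mathbb Z,H')$. Their join is finer than $\tau_1\vee\tau_2$, so it is discrete. This gives the last statement of the theorem.

**Step 3: conclusion.** A Mackey topology for $(\mathbb Z,H')$ would be finer than $\tau_1\vee\sigma$ and $\tau_2\vee\sigma$, hence discrete. Its dual would be $\mathbb T$, so $H'=\mathbb T$. $\square$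

**Remark (torsion subgroups).** Step 1 shows that every infinite torsion subgroup of $\mathbb T$ has the form $\langle\{\frac1{b_n}+\mathbb Z\}\rangle$ with $\mathbf b\in\mathcal D$; conversely all these groups are infinite and torsion. For finite $H'$ there is no compatible topology at all, by Section 1. Hence for no torsion subgroup $H'$ of $\mathbb T$ does the pair $(\mathbb Z,H')$ have a Mackey topology. Nothing is claimed here about subgroups $H'$ whose torsion subgroup is finite and which are not themselves torsion.
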